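# Complex scalars in Littlewood's $4/3$ inequality: why $2/\sqrt\pi$ is too large

## The guess $L_{\mathbb C,r}=(2/\sqrt\pi)^{(4-2r)/r}$ and some forms to test it on

Let $\mathbb K$ be $\mathbb R$ or $\mathbb C$, and let $e_1,\dots,e_N$ be the canonical vectors of $\mathbb K^N$. For a bilinear form $U:\ell_\infty^N\times\ell_\infty^N\to\mathbb K$ put
$$\|U\|=\sup\{|U(x,y)|:\ \|x\|_\infty\le1,\ \|y\|_\infty\le1\},\qquad a_{ij}=U(e_i,e_j),\qquad \|a\|_r=\Big(\sum_{i,j}|a_{ij}|^r\Big)^{1/r}.$$

**Definition.** For $r\ge\frac43$, $L_{\mathbb K,r}$ is the smallest constant $L$ such that $\|a\|_r\le L\,\|U\|$ for every $N$ and every bilinear form $U$ on $\ell_\infty^N\times\ell_\infty^N$ over $\mathbb K$. The case $r=\frac43$ is Littlewood's $4/3$ inequality.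

For real scalars the answer is known: $L_{\mathbb R,r}=2^{(2-r)/r}$ for all $r\in[\frac43,2)$. Write this as $(\sqrt2)^{(4-2r)/r}$. The number $\sqrt2$ is what the vector $(1,1)$ gives in Khintchine's inequality for random signs: if $s_1,s_2$ are independent uniform signs, then $\mathbb E|s_1+s_2|=1=\frac1{\sqrt2}\|(1,1)\|_2$. For complex scalars, random signs are replaced by random points of the unit circle, and, as recalled below, the best constant in the corresponding inequality involves
$$k:=\frac2{\sqrt\pi}=1.12837\ldots,\qquad \frac1k=0.88622\ldots .$$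
The upper bound $L_{\mathbb C,r}\le k^{(4-2r)/r}$ holds for $r\in[\frac43,2)$; we shall derive it. So the first guess is that, as in the real case, it is sharp:
$$L_{\mathbb C,r}\overset{?}{=}\Big(\frac2{\sqrt\pi}\Big)^{\frac{4-2r}{r}}\qquad\text{for }\tfrac43\le r<2 .$$
For which $r$ does this equality hold? The question comes from D. Nunez-Alarcon, D. Pellegrino and J. B. Seoane-Sepulveda, "On the Bohnenblust-Hille inequality and a variant of Littlewood's 4/3 inequality", arXiv:1203.3043 (2012).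

Let us test the guess. Choosing the phases of one variable optimally gives
$$\|U\|=\sup_{|x_i|\le1}\sum_j\Big|\sum_ia_{ij}x_i\Big|=\sup_{|y_j|\le1}\sum_i\Big|\sum_ja_{ij}y_j\Big|, \tag{1}$$
and we may use rectangular index sets, since a rectangular matrix can be padded with zeros.

One row: if $U(x,y)=x_1\sum_jc_jy_j$, then $\|U\|=\sum_j|c_j|\ge\|a\|_r$. The ratio $\|a\|_r/\|U\|$ is at most $1$, with equality for $U(x,y)=x_1y_1$. Hence $L_{\mathbb K,r}\ge1$ always.

The sign form $U(x,y)=x_1y_1+x_1y_2+x_2y_1-x_2y_2$: here $\|a\|_r=4^{1/r}$ and $\|U\|=\sup(|y_1+y_2|+|y_1-y_2|)$. For real $y$ the supremum is $\sup 2\max(|y_1|,|y_2|)=2$, so the ratio is $4^{1/r}/2=2^{(2-r)/r}$, and this form attains the real constant. For complex $y$, Cauchy–Schwarz gives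
$$|y_1+y_2|+|y_1-y_2|\le\sqrt2\,\big(2|y_1|^2+2|y_2|^2\big)^{1/2}\le2\sqrt2,$$
with equality at $y=(1,i)$. The ratio drops to $4^{1/r}/(2\sqrt2)=2^{2/r-3/2}$, which is $1$ at $r=\frac43$ and smaller for $r>\frac43$.

Fourier forms: let $N$ be odd, $\omega=e^{2\pi i/N}$, $a_{jm}=\omega^{jm}$ for $0\le j,m<N$. By Cauchy–Schwarz and because the matrix is $\sqrt N$ times a unitary, $\sum_m|\sum_ja_{jm}x_j|\le\sqrt N\cdot\sqrt N\,\|x\|_2\le N^{3/2}$. For $x_j=\omega^{j^2}$, put $j=l+d$ in the double sum: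
$$\Big|\sum_j\omega^{j^2+jm}\Big|^2=\sum_{d}\omega^{d^2+dm}\sum_l\omega^{2ld}=N ,$$
since the inner sum vanishes unless $2d\equiv0$, that is $d\equiv 0$, modulo the odd number $N$. So $\|U\|=N^{3/2}$, and the ratio is $N^{2/r-3/2}$, again $1$ at $r=\frac43$ and at most $1$ elsewhere.

None of these forms exceeds $1$, while the guess demands forms with ratio close to $k^{(4-2r)/r}>1$. The guess is in fact wrong for every $r$.

**Theorem 1.** $L_{\mathbb C,4/3}<\frac2{\sqrt\pi}$. Consequently $L_{\mathbb C,r}<\left(\frac2{\sqrt\pi}\right)^{\frac{4-2r}r}$ for every $r\in[\frac43,2)$: the set of $r\in[\frac43,2)$ for which equality holds is empty.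

**Theorem 2.** Let $r_0:=\frac83-\frac23\log_2\pi=1.5656\ldots$. Then

1. $L_{\mathbb C,r}=1$ for all $r\ge r_0$ (sharp).
2. $1\le L_{\mathbb C,r}<2^{(r_0-r)/r}$ for $\frac43\le r<r_0$. Moreover $2^{(r_0-r)/r}\le k^{(4-2r)/r}$ there, with equality only at $r=\frac43$.
3. There is $r_1<r_0$ with $L_{\mathbb C,r}=1$ for all $r\ge r_1$.

The argument does not determine the exact value of $L_{\mathbb C,r}$ for $\frac43\le r<r_1$, in particular not that of $L_{\mathbb C,4/3}$. From now on all scalars are complex and $L_r:=L_{\mathbb C,r}$.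

## Steinhaus sums and the bound $L_{4/3}\le 2/\sqrt\pi$

**Definition.** A Steinhaus variable is a random variable uniformly distributed on the unit circle. Throughout, $\varepsilon_j$ and $h_i$ denote independent Steinhaus variables.

For instance $\mathbb E|\varepsilon_1+\varepsilon_2|=\frac1{2\pi}\int_0^{2\pi}|1+e^{i\varphi}|\,d\varphi=\frac1{2\pi}\int_0^{2\pi}2|\cos\tfrac\varphi2|\,d\varphi=\frac4\pi$. Divided by $\|(1,1)\|_2=\sqrt2$ this is $0.9003\ldots$, slightly above $1/k$.

The one deep ingredient that we quote is the theorem of J. Sawa, *The best constant in the Khintchine inequality for complex Steinhaus variables, the case $p=1$*, Studia Math. 81 (1985), 107–126: for complex $c_j$,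
$$\mathbb E\Big|\sum_jc_j\varepsilon_j\Big|\ \ge\ \frac1k\Big(\sum_j|c_j|^2\Big)^{1/2}. \tag{2}$$
The constant cannot be improved. For $c=(1,\dots,1)/\sqrt n$ the sums converge in law to a standard complex Gaussian $G$ ($\mathbb E|G|^2=1$). Since the sums are bounded in $L^2$, the first absolute moments converge to $\mathbb E|G|=\int_0^\infty s\cdot2se^{-s^2}ds=\frac{\sqrt\pi}2=\frac1k$.

Two elementary facts complete the background. First, $L_2=1$: averaging over independent Steinhaus vectors, $\sum|a_{ij}|^2=\mathbb E|U(h,\varepsilon)|^2\le\|U\|^2$, and $L_2\ge1$. Second, if $\frac43\le p\le r\le q$ and $\frac1r=\frac\tau p+\frac{1-\tau}q$ with $\tau\in[0,1]$, Hölder's inequality gives $\|a\|_r\le\|a\|_p^\tau\|a\|_q^{1-\tau}$, hence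
$$L_r\le L_p^{\tau}\,L_q^{1-\tau}. \tag{3}$$
With $p=\frac43$, $q=2$ the relation is $\frac1r=\frac{3\tau}4+\frac{1-\tau}2=\frac12+\frac\tau4$, so $\tau=\frac{4-2r}r$, and $L_r\le L_{4/3}^{(4-2r)/r}$.

Now let $U\ne0$ have coefficients $a_{ij}$, with zero rows and columns discarded. Put
$$R_i=\Big(\sum_j|a_{ij}|^2\Big)^{1/2},\quad C_j=\Big(\sum_i|a_{ij}|^2\Big)^{1/2},\quad R=\sum_iR_i,\quad C=\sum_jC_j,\quad p_i=\frac{R_i}R,\quad q_j=\frac{C_j}C,$$
$T=\sum|a_{ij}|^{4/3}$, and consider three probability measures on the index pairs: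
$$\alpha_{ij}=\frac{|a_{ij}|^2}{R_iR},\qquad\beta_{ij}=\frac{|a_{ij}|^2}{C_jC},\qquad\nu_{ij}=p_iq_j .$$
(They have mass one because $\sum_j|a_{ij}|^2=R_i^2$ and $\sum_i|a_{ij}|^2=C_j^2$.) Since $\alpha_{ij}\beta_{ij}\nu_{ij}=|a_{ij}|^4/(RC)^2$,
$$T=(RC)^{2/3}H,\qquad H:=\sum_{i,j}(\alpha_{ij}\beta_{ij}\nu_{ij})^{1/3}\le1, \tag{4}$$
the last inequality being Hölder's with three exponents $3$. Let $X_i=\sum_ja_{ij}\varepsilon_j$ and $F=\sum_i|X_i|$. By (2) and (1),
$$R=\sum_iR_i\le k\sum_i\mathbb E|X_i|=k\,\mathbb EF\le k\,\|U\|, \tag{5}$$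
and symmetrically $C\le k\|U\|$. Therefore $\|a\|_{4/3}=T^{3/4}\le(RC)^{1/2}\le k\|U\|$: we have shown
$$L_{4/3}\le k\qquad\text{and}\qquad L_r\le k^{(4-2r)/r}\quad(\tfrac43\le r\le2). \tag{6}$$

### Why losses in Hölder or in Khintchine are not enough

To improve (6) a sensible person goes through this chain and looks for a loss. It is not enough to find a strict inequality for each single form, because the supremum over $N$ could still be $k$; a loss by a fixed factor is needed. Run the chain on the Fourier form. All $R_i=C_j=\sqrt N$, the measures $\alpha,\beta,\nu$ are all uniform, and $H=1$: no loss in Hölder. Each row is a flat vector up to phases, so $\mathbb E|X_i|/R_i\to1/k$ as $N\to\infty$: asymptotically no loss in (2). So (4) and (2) cannot yield a uniform gain, and it must come from the one remaining inequality, $\mathbb EF\le\|U\|$. For the Fourier form this step is indeed wasteful: $\mathbb EF\approx N^{3/2}/k$, while quadratic phases give $N^{3/2}$. For an arbitrary form,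 however, there are no Gauss sums available, and we need a mechanism that finds test vectors better than random ones.

The mechanism is as follows. Given $\varepsilon$, the choice $x_i=\overline{X_i}/|X_i|$ gives $U(x,\varepsilon)=F$. A row with $|X_i|$ much smaller than $R_i$ contributes almost nothing to $F$, so its $x_i$ may be chosen freely at little cost. Give all such rows fresh random phases. Column $j$ then sees $M_j+N_j$, where $M_j$ comes from the other rows and $N_j$ is rotation-invariant noise. By convexity the average of $|M_j+N_j|$ exceeds $|M_j|$, and the excess is of second order in $|N_j|$. If $\theta$ is the proportion of small rows, measured by the weights $p_i$, the cost is at most a small multiple of $\theta$. The gain is also proportional to $\theta$, because $|N_j|^2$ is about $\theta C_j^2$ and $|M_j|$ is on average of size at most $C_j$. With the threshold for "small" low enough, the gain wins. Two things must be secured: a quantitative form of the second-order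 gain (Lemma 1), and a lower bound for the probability that a row is small (Lemma 2). The second fails for a row with a single nonzero entry, where always $|X_i|=R_i$, but such a row is far from equality in (2). Rows close to equality in (2) do take small values.

## The mean of $|a+be^{i\varphi}|$ over a circle

For $a,b\ge0$ let $\Lambda(a,b)=\frac1{2\pi}\int_0^{2\pi}|a+be^{i\varphi}|\,d\varphi$. It is symmetric and homogeneous of degree one; $\Lambda(0,b)=b$, and we computed $\Lambda(1,1)=\frac4\pi$.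

For $0\le s<1$ write $|1+se^{i\varphi}|=|(1+se^{i\varphi})^{1/2}|^2$ with the binomial series $(1+z)^{1/2}=\sum_m\binom{1/2}mz^m$. Parseval's identity gives
$$\Lambda(1,s)=\sum_{m\ge0}\binom{1/2}m^2s^{2m}\ \ge\ 1+\frac{s^2}4+\frac{s^4}{64}, \tag{7}$$
because $\binom{1/2}1=\frac12$ and $\binom{1/2}2=-\frac18$; the inequality extends to $s=1$ by continuity.

**Lemma 1.** $\Lambda(a,b)\ge a+\frac14\,\frac{b^2}{a+b}$ for all $a,b\ge0$ (with $0/0=0$).

The point is that it holds for all sizes of $b$ relative to $a$.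

**Proof.** If $a=0$, then $\Lambda=b\ge\frac b4$. If $0\le b\le a$ and $a>0$, then by homogeneity and (7) $\Lambda(a,b)=a\Lambda(1,\frac ba)\ge a+\frac{b^2}{4a}\ge a+\frac{b^2}{4(a+b)}$. If $b>a>0$, scale to $a=1$. By symmetry and (7), $\Lambda(1,b)=b\Lambda(1,\frac1b)\ge b+\frac1{4b}$, so it suffices that
$$g(b)=b-1+\frac1{4b}-\frac{b^2}{4(1+b)}\ge0\qquad(b\ge1).$$
Here $g(1)=\frac14-\frac18=\frac18$. Since $\frac{b^2}{1+b}=b-1+\frac1{1+b}$,
$$g'(b)=1-\frac1{4b^2}-\frac14\Big(1-\frac1{(1+b)^2}\Big)\ge1-\frac14-\frac14>0 .\qquad\square$$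

We also record a one-variable estimate. For $0\le\rho\le1$,
$$\frac{1+\frac\rho4+\frac{\rho^2}{64}}{\sqrt{1+\rho}}=\frac{(1+\rho/8)^2}{\sqrt{1+\rho}}\ \ge\ \frac{81}{64\sqrt2}>0.894 . \tag{8}$$
Indeed the logarithmic derivative of the quotient is $\frac2{8+\rho}-\frac1{2(1+\rho)}=\frac{3\rho-4}{2(8+\rho)(1+\rho)}<0$ on $[0,1]$, so the minimum is at $\rho=1$.

As a test, (8) already refutes the guess among $2\times2$ forms. If $c_1\ge c_2\ge0$ and $c_1^2+c_2^2=1$, put $\rho=(c_2/c_1)^2\le1$, so $c_1=(1+\rho)^{-1/2}$. Then $\mathbb E|c_1\varepsilon_1+c_2\varepsilon_2|=c_1\Lambda(1,\sqrt\rho)\ge\frac{81}{64\sqrt2}$ by (7) and (8). Using this instead of (2) in (5), every $2\times2$ form satisfies $\|a\|_{4/3}\le\frac{64\sqrt2}{81}\|U\|$, and $\frac{64\sqrt2}{81}<1.118<k$. So near-extremal forms, if there were any, would have to be large.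

## Steinhaus sums close to equality in Khintchine come near zero

**Lemma 2.** There is $c_0>0$ such that for every finitely supported $b$ with $\sum|b_j|^2=1$ and $\mathbb E|\sum b_j\varepsilon_j|\le0.89$ we have $\mathbb P\big(|\sum b_j\varepsilon_j|\le\frac1{20}\big)\ge c_0$.

The threshold $0.89$ lies between $\frac1k=0.88622\ldots$ and the bound $0.894$ of (8). The proof is by compactness, so $c_0$ is not explicit. If $b$ is flat and long, the sum is close to Gaussian and certainly visits the disc of radius $\frac1{20}$. The task is to treat all vectors $b$ at once without classifying the near-extremal ones.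

**Proof.** The law of $\sum b_j\varepsilon_j$ does not change if the $b_j$ are permuted or multiplied by unimodular numbers, so we may take $b_j\ge0$ nonincreasing. Suppose the lemma fails. Then there are such vectors $b^{(n)}$, extended by zeros, with $X^{(n)}=\sum_jb_j^{(n)}\varepsilon_j$ satisfying $\mathbb E|X^{(n)}|\le0.89$ and $\mathbb P(|X^{(n)}|\le\frac1{20})\to0$. By a diagonal argument pass to a subsequence with $b_j^{(n)}\to a_j$ for every $j$. Then $a$ is nonincreasing and $\sum a_j^2\le1$. Put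
$$\sigma^2=1-\sum_ja_j^2,\qquad X=\sum_ja_j\varepsilon_j+\sigma G,$$
where $G$ is a standard complex Gaussian independent of the $\varepsilon_j$; the series converges in $L^2$.

**Step A: convergence in law.** This step shows $X^{(n)}\to X$ in law, so that the two properties of $X^{(n)}$ pass to $X$. The characteristic function $z\mapsto\mathbb Ee^{i\operatorname{Re}(\bar zX)}$ depends only on $t=|z|$. For one term $b\varepsilon$ it is $J_0(bt)$, with $J_0(x)=\sum_m(-1)^m\frac{(x/2)^{2m}}{(m!)^2}$ the Bessel function, and for $\sigma G$ it is $e^{-\sigma^2t^2/4}$, since $\operatorname{Re}(\bar zG)$ is a real Gaussian of variance $t^2/2$. So we compare $\prod_jJ_0(b_j^{(n)}t)$ with $e^{-\sigma^2t^2/4}\prod_jJ_0(a_jt)$.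

For $0\le x\le1$ the series of $J_0$ alternates with decreasing terms, so $J_0(x)=1-u$ with $0\le u\le\frac{x^2}4$ and $|u-\frac{x^2}4|\le\frac{x^4}{64}$. For $0\le u\le\frac12$ we have $|\log(1-u)+u|=\frac{u^2}2+\frac{u^3}3+\cdots\le\frac{u^2}{2(1-u)}\le u^2$. Hence
$$\Big|\log J_0(x)+\frac{x^2}4\Big|\le\frac{x^4}{16}+\frac{x^4}{64}\le x^4\qquad(0\le x\le1).$$
Fix $t>0$ and an integer $J\ge\max(1,t^2)$. By monotonicity $j\,(b_j^{(n)})^2\le\sum_{l\le j}(b_l^{(n)})^2\le1$. So for $j>J$ we have $b_j^{(n)}\le J^{-1/2}$, hence $b_j^{(n)}t\le1$, and $\sum_{j>J}(b_j^{(n)})^4\le\frac1J\sum_j(b_j^{(n)})^2=\frac1J$. Summing the logarithms,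
$$\prod_{j>J}J_0(b_j^{(n)}t)=\exp\Big(-\frac{t^2}4\Big(1-\sum_{j\le J}(b_j^{(n)})^2\Big)+\vartheta\,\frac{t^4}J\Big),\qquad|\vartheta|\le1 .$$
Since $|J_0|\le1$ and $|e^s-1|\le e^{|s|}-1$, the full product differs from
$$\prod_{j\le J}J_0(b_j^{(n)}t)\cdot\exp\Big(-\frac{t^2}4\Big(1-\sum_{j\le J}(b_j^{(n)})^2\Big)\Big)$$
by at most $e^{t^4/J}-1$. Let $n\to\infty$: the displayed quantity tends to $\prod_{j\le J}J_0(a_jt)\exp(-\frac{t^2}4(1-\sum_{j\le J}a_j^2))$. Now let $J\to\infty$: this tends to $e^{-\sigma^2t^2/4}\prod_jJ_0(a_jt)$, and the error $e^{t^4/J}-1$ tends to $0$. So the characteristic functions converge pointwise to that of $X$, and $X^{(n)}\to X$ in law.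

Since $\mathbb E|X^{(n)}|^2=1$, the variables $|X^{(n)}|$ are uniformly integrable, so $\mathbb E|X|=\lim\mathbb E|X^{(n)}|\le0.89$. Since the open disc is an open set, $\mathbb P(|X|<\frac1{20})\le\liminf\mathbb P(|X^{(n)}|<\frac1{20})=0$. We contradict one of these two statements in each case below.

**Step B: the case $\sigma>0$.** Then $X$ is the sum of $\sigma G$ and an independent variable, so it has an everywhere positive density and $\mathbb P(|X|<\frac1{20})>0$, a contradiction.

**Step C: the case $\sigma=0$, split by the size of the first coefficient.** Now $\sum a_j^2=1$, so $a_1>0$. Let $A=\sum_{j\ge2}a_j\in[0,\infty]$.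

Suppose first that $A\ge a_1$. We show that $X$ can be small. Put $A_J=\sum_{2\le j\le J}a_j$ for $J\ge2$. Then
$$\min_{|z_j|=1}\Big|\sum_{j\le J}a_jz_j\Big|\le\max(0,a_1-A_J).$$
If $A_J<a_1$, take $z_1=1$ and all other $z_j=-1$. If $A_J\ge a_1$, the function $|\sum_{2\le j\le J}a_jz_j|$ on the torus is continuous, so its range is connected. The range contains $A_J\ge a_1$ and also $|a_2-a_3+a_4-\cdots\pm a_J|\le a_2\le a_1$. Hence it contains $a_1$, and at such a point $z_1$ can be chosen to cancel the sum exactly. Since $A_J\to A\ge a_1$, for $J$ large the minimum is below $\frac1{40}$. By continuity $|\sum_{j\le J}a_jz_j|<\frac1{40}$ on a nonempty open subset of the torus, so $|\sum_{j\le J}a_j\varepsilon_j|<\frac1{40}$ with positive probability. For $J$ large we also have $\sum_{j>J}a_j^2<40^{-2}$, and by Chebyshev's inequality $\mathbb P(|\sum_{j>J}a_j\varepsilon_j|\ge\frac1{40})\le40^2\sum_{j>J}a_j^2<1$. The two parts are independent, so $\mathbb P(|X|<\frac1{20})>0$, a contradiction.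

Suppose now that $A<a_1$. Here $X$ may stay away from zero, and we show instead that $\mathbb E|X|$ is too large. Let $Y=\sum_{j\ge2}a_j\varepsilon_j$ and $s=|Y|/a_1\le A/a_1<1$. Put
$$\rho=\mathbb Es^2=\frac{1-a_1^2}{a_1^2},\qquad\text{so that}\quad a_1=(1+\rho)^{-1/2}.$$
Since $1-a_1^2=\sum_{j\ge2}a_j^2\le A^2<a_1^2$, we have $\rho<1$. Because $\varepsilon_1$ is independent of $Y$ and uniform on the circle, $\mathbb E|X|=\mathbb E\Lambda(a_1,|Y|)=a_1\mathbb E\Lambda(1,s)$. By (7), $\mathbb Es^4\ge(\mathbb Es^2)^2=\rho^2$ and (8),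
$$\mathbb E|X|\ge\frac{1+\frac\rho4+\frac{\rho^2}{64}}{\sqrt{1+\rho}}>0.894>0.89,$$
a contradiction. $\square$

## A uniform gap at $r=\frac43$

**Claim.** $L_{4/3}\le k(1-\delta_0)$ with $\delta_0=\min\big(\frac1{1000},\frac{c_0^2}{324}\big)>0$.

It suffices to prove the following: if $\|U\|=1$ and $\|a\|_{4/3}\ge k(1-\delta)$ for some $0<\delta\le\frac1{1000}$, then $\delta\ge\frac{c_0^2}{324}$. Indeed, if some $U$ of norm one had $\|a\|_{4/3}>k(1-\delta_0)$, then $\|a\|_{4/3}\ge k(1-\delta)$ would hold for some $\delta<\delta_0$ close to $\delta_0$, contradicting $\delta\ge\frac{c_0^2}{324}\ge\delta_0$.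

So fix such $U$ and $\delta$, discard zero rows and columns, and use the notation $R_i,C_j,R,C,p_i,q_j,T,\alpha,\beta,\nu,H,X_i,F$ introduced before (4). By (1), $F\le1$ for every value of $\varepsilon$.

**Step 1: near-equality forces $\beta$ to be close to the product measure $\nu$.** This will tell us that any set of rows has its mass spread over the columns in proportion to $q_j$. By (5), $R\le k$ and $C\le k$. By (4), $RC\ge T^{3/2}=\|a\|_{4/3}^2\ge k^2(1-\delta)^2$, hence
$$k(1-\delta)^2\le R\le k,\qquad k(1-\delta)^2\le C\le k. \tag{9}$$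
Also $H=T/(RC)^{2/3}\ge T/k^{4/3}\ge(1-\delta)^{4/3}$, so $H^3\ge(1-\delta)^4\ge1-4\delta$. Hölder's inequality with exponents $3$ and $\frac32$ gives
$$H=\sum\alpha^{1/3}\big(\sqrt{\beta\nu}\big)^{2/3}\le\Big(\sum\sqrt{\beta\nu}\Big)^{2/3},\qquad\text{so}\qquad b:=\sum\sqrt{\beta\nu}\ge H^{3/2}.$$
Since $\beta$ and $\nu$ are probability measures, $\sum(\sqrt\nu\mp\sqrt\beta)^2=2\mp2b$. By Cauchy–Schwarz,
$$\sum(\nu-\beta)_+=\frac12\sum|\nu-\beta|=\frac12\sum|\sqrt\nu-\sqrt\beta|\,(\sqrt\nu+\sqrt\beta)\le\frac12\sqrt{2-2b}\,\sqrt{2+2b}=\sqrt{1-b^2},$$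
and $1-b^2\le1-H^3\le4\delta$. So
$$\sum_{i,j}(\nu_{ij}-\beta_{ij})_+\le2\sqrt\delta. \tag{10}$$

**Step 2: test vectors with noise on the small rows.** This step defines the improved test vector and bounds the cost. Let $\eta=\frac1{20}$. For each value of $\varepsilon$ put
$$I=\{i:|X_i|\le\eta R_i\},\qquad\theta=\sum_{i\in I}p_i .$$
Let $x_i=\overline{X_i}/|X_i|$ for $i\notin I$ and $x_i=h_i$ for $i\in I$, where the $h_i$ are Steinhaus variables independent of $\varepsilon$ and of each other. Put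
$$M_j=\sum_{i\notin I}a_{ij}x_i,\qquad N_j=\sum_{i\in I}a_{ij}h_i,\qquad Q_j^2=\sum_{i\in I}|a_{ij}|^2\le C_j^2 .$$
By (1) and $\|U\|=1$ we have $\sum_j|M_j+N_j|\le1$ and, taking $x_i=0$ on $I$ instead, $\sum_j|M_j|\le1$. Moreover
$$\sum_j|M_j|\ge\Big|\sum_j\varepsilon_jM_j\Big|=\Big|\sum_{i\notin I}x_iX_i\Big|=\sum_{i\notin I}|X_i|=F-\sum_{i\in I}|X_i|\ge F-\eta R\,\theta , \tag{11}$$
since $\sum_{i\in I}|X_i|\le\eta\sum_{i\in I}R_i=\eta R\theta$. The cost of freeing the small rows is at most $\eta R\theta$.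

**Step 3: the gain from the noise.** We bound $\sum_j(\mathbb E_h|M_j+N_j|-|M_j|)$ from below by a multiple of $\theta$. Fix $\varepsilon$, and let $\mathbb E_h$ be the expectation over the $h_i$. The law of $N_j$ is invariant under rotations, so $\mathbb E_h|M_j+N_j|=\mathbb E_h\Lambda(|M_j|,|N_j|)$. For $m\ge0$ the function $s\mapsto\frac{s^2}{m+s}=s-m+\frac{m^2}{m+s}$ is convex and increasing on $[0,\infty)$ (its derivative is $1-\frac{m^2}{(m+s)^2}\ge0$; for $m=0$ the function is $s$). By (2), $\mathbb E_h|N_j|\ge Q_j/k$. Lemma 1, Jensen's inequality, and $Q_j\le C_j$ in the denominator give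
$$\mathbb E_h|M_j+N_j|\ge|M_j|+\frac14\,\frac{(Q_j/k)^2}{|M_j|+Q_j/k}\ge|M_j|+\frac1{4k^2}\,\frac{Q_j^2}{|M_j|+C_j/k}, \tag{12}$$
where, if $M_j=Q_j=0$, the middle fraction is read as $0$.

Write $B_j=\sum_{i\in I}\beta_{ij}$, so that $Q_j^2=C\,C_jB_j$, and put $\omega_j=\frac{C_j}{|M_j|+C_j/k}\le k$. Then the gain in (12) is $\frac C{4k^2}\,\omega_jB_j$. Since $\theta q_j=\sum_{i\in I}\nu_{ij}$, (10) yields
$$\sum_j(\theta q_j-B_j)_+\le\sum_j\sum_{i\in I}(\nu_{ij}-\beta_{ij})_+\le2\sqrt\delta,$$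
and because $0\le\omega_j\le k$,
$$\sum_j\omega_jB_j\ge\theta\sum_jq_j\omega_j-\sum_j\omega_j(\theta q_j-B_j)_+\ge\theta\sum_jq_j\omega_j-2k\sqrt\delta .$$
This is where Step 1 is used: it replaces the unknown $B_j$ by the known weights $q_j$. For these weights the $M_j$ are under control, since $\omega_j=\big(\frac{|M_j|}{C_j}+\frac1k\big)^{-1}$ and $\sum_jq_j\frac{|M_j|}{C_j}=\frac1C\sum_j|M_j|\le\frac1C$. As $m\mapsto(m+\frac1k)^{-1}$ is convex and decreasing, Jensen's inequality gives
$$\sum_jq_j\omega_j\ge\frac1{\frac1C+\frac1k}=\frac{Ck}{C+k}\ge\frac C2,$$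
the last step because $C\le k$. Altogether, with (9),
$$\sum_j\big(\mathbb E_h|M_j+N_j|-|M_j|\big)\ge\frac C{4k^2}\Big(\frac{C\theta}2-2k\sqrt\delta\Big)=\frac{C^2}{8k^2}\theta-\frac C{2k}\sqrt\delta\ge\frac{(1-\delta)^4}8\,\theta-\frac{\sqrt\delta}2 . \tag{13}$$

**Step 4: small rows must be rare.** We compare cost and gain. For each $\varepsilon$, $1\ge\sum_j\mathbb E_h|M_j+N_j|$, so by (11), (13) and $R\le k$,
$$1\ge F-k\eta\,\theta+\frac{(1-\delta)^4}8\,\theta-\frac{\sqrt\delta}2 .$$
Take the expectation over $\varepsilon$ and use $\mathbb EF\ge R/k\ge(1-\delta)^2$: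
$$1\ge(1-\delta)^2-k\eta\,\mathbb E\theta+\frac{(1-\delta)^4}8\,\mathbb E\theta-\frac{\sqrt\delta}2 .$$
Here $k\eta<0.0565$, and $\frac{(1-\delta)^4}8\ge\frac{0.999^4}8\ge0.1245$. So the gain beats the cost by $0.068\,\mathbb E\theta$ at least. Since $1-(1-\delta)^2\le2\delta\le2\sqrt{0.001}\,\sqrt\delta<0.07\sqrt\delta$,
$$0.068\,\mathbb E\theta\le2\delta+\frac{\sqrt\delta}2\le0.6\sqrt\delta,\qquad\text{hence}\qquad\mathbb E\theta\le9\sqrt\delta. \tag{14}$$

**Step 5: small rows are not rare.** We apply Lemma 2 to most rows. Let $Z_i=\mathbb E|X_i|/R_i$; by (2), $Z_i\ge\frac1k$. Since $p_i/R_i=1/R$ and $F\le1$, (9) gives $\sum_ip_iZ_i=\mathbb EF/R\le\frac1R\le\frac1k(1-\delta)^{-2}$, so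
$$\sum_ip_i\Big(Z_i-\frac1k\Big)\le\frac1k\big((1-\delta)^{-2}-1\big)\le\frac1k\big(0.999^{-2}-1\big)<0.0018 .$$
On rows with $Z_i>0.89$ the nonnegative quantity $Z_i-\frac1k$ exceeds $0.89-\frac1k>0.0037$. By Markov's inequality these rows have total $p$-weight less than $\frac{0.0018}{0.0037}<\frac12$. Every remaining row satisfies the hypothesis of Lemma 2 with the unit vector $(a_{ij}/R_i)_j$, so $\mathbb P(|X_i|\le\eta R_i)\ge c_0$ there. Therefore
$$\mathbb E\theta=\sum_ip_i\,\mathbb P(|X_i|\le\eta R_i)\ge\frac{c_0}2 .$$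
With (14), $\frac{c_0}2\le9\sqrt\delta$, that is, $\delta\ge\frac{c_0^2}{324}$. This proves the claim, and so $L_{4/3}<k$.

**Step 6: all $r\in[\frac43,2)$.** The gap at $\frac43$ is transported by interpolation. By (3) with $p=\frac43$, $q=2$, $L_2=1$ and $\tau=\frac{4-2r}r\in(0,1]$,
$$L_r\le L_{4/3}^{(4-2r)/r}<k^{(4-2r)/r},$$
strictly because $\tau>0$. This proves Theorem 1. $\blacksquare$

## Splitting off the largest coefficient: $L_{\mathbb C,r}=1$ from $r_0$ on

Interpolation with $r=2$ ignores that $L_r$ is nonincreasing in $r$ (because $\|a\|_r$ is) and at least $1$. We now look for an exponent below $2$ at which $L_r=1$. Put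
$$\kappa=k^{4/3}=\Big(\frac4\pi\Big)^{2/3}=1.1747\ldots,\qquad\gamma=r_0-\frac43 .$$
Since $\log_2k=1-\frac12\log_2\pi$, we have $r_0=\frac43(1+\log_2k)$, hence $\gamma=\frac43\log_2k=0.2323\ldots$ and $2^\gamma=\kappa$.

If all coefficients are at most $\frac12\|U\|$ in modulus, then $\|a\|_{r_0}\le\|U\|$ follows at once from Littlewood's inequality, as (16) will show; this is where $r_0$ comes from. If one coefficient is larger, that argument fails, and we use that a large coefficient leaves little room for the rest.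

**Step 1: peeling.** We quantify "little room". Let $\|U\|=1$. By permuting and rotating coordinates we may assume that $a=a_{11}>0$ is the largest modulus of an entry; $a\le1$. Write $u=(a_{1j})_{j\ge2}$, $v=(a_{i1})_{i\ge2}$, and $B$ for the form with coefficients $(a_{ij})_{i,j\ge2}$. Then
$$a+\|u\|_1\le1,\qquad a+\|v\|_1\le1,\qquad a+\|B\|\le1. \tag{15}$$
The first two follow by testing with $x=e_1$, respectively $y=e_1$. For the third, let $x',y'$ be in the unit ball with first coordinate $0$, and let $|c|=|z|=1$. Then $e_1+zx'$ and $e_1+c\bar zy'$ are in the unit ball, and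
$$U(e_1+zx',\,e_1+c\bar zy')=a+c\bar z\,U(e_1,y')+z\,U(x',e_1)+c\,B(x',y').$$
Averaging over $|z|=1$ removes the two middle terms, so $|a+cB(x',y')|\le1$. Choosing $c$ with $cB(x',y')=|B(x',y')|$ gives $a+|B(x',y')|\le1$. As an example, for $U(x,y)=ax_1y_1+(1-a)x_2y_2$ with $\frac12\le a\le1$ the third inequality is an equality.

By (15) all entries other than $a_{11}$ have modulus at most $1-a$. So for $\frac43<r<2$ and every $\lambda\ge L_{4/3}$:
$$\sum|a_{ij}|^r\le a^{r-4/3}\lambda^{4/3}, \tag{16}$$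
$$\sum|a_{ij}|^r\le a^r+(1-a)^{r-4/3}\big(\lambda^{4/3}-a^{4/3}\big), \tag{17}$$
$$\sum|a_{ij}|^r\le f_r(a):=a^r+\big(2+k^{4-2r}\big)(1-a)^r. \tag{18}$$
In (16) we bound $|a_{ij}|^r\le a^{r-4/3}|a_{ij}|^{4/3}$ for all entries, and in (17) we bound $|a_{ij}|^r\le(1-a)^{r-4/3}|a_{ij}|^{4/3}$ for the entries other than $a_{11}$; both use $\sum|a_{ij}|^{4/3}\le\lambda^{4/3}$. In (18), $\|u\|_r^r\le\|u\|_1^r\le(1-a)^r$, likewise for $v$, and the coefficients of $B$ have $r$-th power sum at most $L_r^r\|B\|^r\le k^{4-2r}(1-a)^r$ by (6). The three bounds serve small, medium and large $a$.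

**Step 2: part 1 of Theorem 2.** We take $r=r_0$ and $\lambda=k$, allowed by (6), and show $\sum|a_{ij}|^{r_0}\le1$ for every $a$.

Range $a\le\frac12$. By (16) the sum is at most $a^\gamma\kappa\le2^{-\gamma}\kappa=1$.

Range $\frac12<a\le\frac34$. Let $t=2a-1\in(0,\frac12]$, so $a=\frac{1+t}2$ and $1-a=\frac{1-t}2$, and put
$$E(t)=(1+t)^\gamma-1,\qquad D(t)=1-(1-t)^\gamma,\qquad\varrho(t)=\frac{E(t)}{D(t)} .$$
Since $2^{-\gamma}=\kappa^{-1}$, we have $a^\gamma=\kappa^{-1}(1+E)$ and $(1-a)^\gamma=\kappa^{-1}(1-D)$. The right side of (17) becomes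
$$a^{4/3}a^\gamma+(1-a)^\gamma\big(\kappa-a^{4/3}\big)=1-D(t)+\kappa^{-1}a^{4/3}\big(E(t)+D(t)\big),$$
and it is at most $1$ if and only if
$$a^{4/3}\big(1+\varrho(t)\big)\le\kappa . \tag{19}$$
As $0<\gamma<1$, $E$ is concave and $D$ is convex, and $E(0)=D(0)=0$. So $E(t)/t$ is decreasing and $D(t)/t$ is increasing, hence $\varrho$ is decreasing. Since $E'(0)=D'(0)=\gamma$, $\varrho(0^+)=1$, so $\varrho\le1$. Now (19) is checked on three subintervals, using the right endpoint for $a^{4/3}$ and the left endpoint for $\varrho$.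

- For $\frac12<a\le0.66$: $a^{4/3}\le0.66^{4/3}<0.575$, so $a^{4/3}(1+\varrho)\le2\cdot0.575=1.15<\kappa$.
- For $0.66\le a\le0.72$ we have $t\ge0.32$. Here $E(0.32)=1.32^\gamma-1=0.0666\ldots<0.067$ and $D(0.32)=1-0.68^\gamma=0.0857\ldots>0.085$, so $\varrho(t)<0.789$. With $0.72^{4/3}<0.6454$ we get $a^{4/3}(1+\varrho)<0.6454\cdot1.789<1.16<\kappa$.
- For $0.72\le a\le0.75$ we have $t\ge0.44$. Here $E(0.44)=1.44^\gamma-1=0.0884\ldots<0.089$ and $D(0.44)=1-0.56^\gamma=0.1260\ldots>0.125$, so $\varrho(t)<0.712$. With $0.75^{4/3}<0.6815$ we get $a^{4/3}(1+\varrho)<0.6815\cdot1.712<1.17<\kappa$.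

Range $\frac34\le a\le1$. The function $f_{r_0}$ is convex and $f_{r_0}(1)=1$. At the other end, $(\frac34)^{r_0}<0.6374$, $(\frac14)^{r_0}<0.1142$ and $2+k^{4-2r_0}<3.111$, so $f_{r_0}(\frac34)<0.6374+3.111\cdot0.1142<0.994$. A convex function that is at most $1$ at both ends of an interval is at most $1$ on it, so $f_{r_0}\le1$ on $[\frac34,1]$, and (18) applies.

Thus $L_{r_0}\le1$, hence $L_{r_0}=1$. Since $L_r$ is nonincreasing and at least $1$, $L_r=1$ for all $r\ge r_0$.

**Step 3: part 2 of Theorem 2.** We interpolate between $\frac43$ and $r_0$ instead of $\frac43$ and $2$. Let $\frac43\le r<r_0$. The relation $\frac1r=\frac{3\tau_r}4+\frac{1-\tau_r}{r_0}$ means $\frac{r_0-r}{r\,r_0}=\tau_r\,\frac{3r_0-4}{4r_0}$, that is,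
$$\tau_r=\frac{4(r_0-r)}{r(3r_0-4)}\in(0,1].$$
By (3), $L_{r_0}=1$ and Theorem 1, $L_r\le L_{4/3}^{\tau_r}<k^{\tau_r}$. Since $3r_0-4=4\log_2k$, we have $\tau_r\log_2k=\frac{r_0-r}r$, so $k^{\tau_r}=2^{(r_0-r)/r}$. This gives $1\le L_r<2^{(r_0-r)/r}$.

For the comparison with $k^{(4-2r)/r}=2^{(4-2r)\log_2k/r}$, compare the linear functions $r_0-r$ and $(4-2r)\log_2k$. At $r=\frac43$ both equal $\frac43\log_2k$. Their slopes are $-1$ and $-2\log_2k=-0.348\ldots$, so the first is strictly smaller for $r>\frac43$. Hence $2^{(r_0-r)/r}<k^{(4-2r)/r}$ for $\frac43<r<r_0$, with equality at $r=\frac43$.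

**Step 4: part 3 of Theorem 2.** We repeat Step 2 with $\lambda=L_{4/3}$, which by Theorem 1 is strictly smaller than $k$, and find room to spare in each range. At $r=r_0$:

- on $a\le\frac12$ the bound (16) is at most $2^{-\gamma}\lambda^{4/3}<2^{-\gamma}\kappa=1$;
- on $[\frac12,\frac34]$ the right side of (17) equals its value for $\lambda=k$ minus $(1-a)^\gamma(\kappa-\lambda^{4/3})$. The value for $\lambda=k$ is at most $1$ by Step 2 (at $a=\frac12$ by continuity), so the new one is at most $1-4^{-\gamma}(\kappa-\lambda^{4/3})<1$;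
- $f_{r_0}(\frac34)<1$.

Now let $r$ decrease slightly from $r_0$. On $a\le\frac12$ the bound (16) is at most $2^{-(r-4/3)}\lambda^{4/3}$, which is continuous in $r$. The right side of (17) is continuous in $(a,r)$ for $a$ in the compact interval $[\frac12,\frac34]$ and $r$ near $r_0$, so it stays below $1$ uniformly in $a$. The number $f_r(\frac34)$ is continuous in $r$, so it stays below $1$; as $f_r$ is convex with $f_r(1)=1$, then $f_r\le1$ on $[\frac34,1]$. So there is $r_1\in(\frac43,r_0)$ for which all three conclusions hold at $r=r_1$. Then $\sum|a_{ij}|^{r_1}\le1$ whenever $\|U\|=1$, that is, $L_{r_1}=1$, and by monotonicity $L_r=1$ for all $r\ge r_1$. $\blacksquare$
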